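# Positive solutions of $\Delta u=f(y,u)$ with zero Cauchy data on a flat boundary

## 1. One variable: only one positive solution leaves zero

Let $f:[0,\infty)\to\mathbb R$ be continuous, and $C^\infty$ on $(0,\infty)$. Consider smooth functions $u$ on $[0,R]$ with
$$u''=f(u),\qquad u>0 \text{ on } (0,R),\qquad u(0)=u'(0)=0 .$$

The usual uniqueness theorem for ordinary differential equations does not apply at $t=0$, because $f$ need not be Lipschitz at $0$. Take $f(s)=12\sqrt s$. Then $u=t^4$ is a solution, since $u''=12t^2=12\sqrt{t^4}$. The zero function has the same Cauchy data and solves the same equation, and so does the $C^2$ function equal to $0$ for $t\le c$ and to $(t-c)^4$ for $t\ge c$. Among these, only $t^4$ is positive on $(0,R)$. Positivity does restore uniqueness.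

**Proposition 1.** If $u$ and $v$ are two such functions for the same $f$, then $u\equiv v$.

**Proof.** Put $F(s)=\int_0^s f$. Both $\frac12u'^2$ and $F(u)$ have derivative $u'f(u)$ and vanish at $t=0$, so $\frac12u'^2=F(u)$.

We first show that $u'$ has no zeros in some interval $(0,\varepsilon')$. Suppose zeros of $u'$ accumulate at $0$, and fix $\varepsilon\in(0,R)$. Since $u(t)\to0$ as $t\to0$, we can choose a zero $t_1\in(0,\varepsilon)$ of $u'$ with $0<a:=u(t_1)<\max_{[0,\varepsilon]}u$. Then $F(a)=\frac12u'(t_1)^2=0$. Also $F=\frac12u'^2\ge0$ on the range $[0,\max_{[0,\varepsilon]}u]$ of $u$, and $a$ is an interior point of this range. So $a$ is an interior minimum of $F$, and $f(a)=F'(a)=0$. Near the value $a>0$ the function $f$ is smooth, so ODE uniqueness with data $u(t_1)=a$, $u'(t_1)=0$ gives $u\equiv a$ on $(0,\varepsilon]$. This contradicts $u(0)=0$.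

Hence $u'\ne0$ on some $(0,\varepsilon')$, and $u'>0$ there because $u>0=u(0)$. So $u'=\sqrt{2F(u)}$ with $F(u)>0$, and
$$t=\int_0^{u(t)}\frac{ds}{\sqrt{2F(s)}}\qquad(0<t<\varepsilon').$$
The same formula holds for $v$ near $0$. Near $0$ both are therefore the inverse of the same increasing function, so $u=v$ near $0$. On $(0,R)$ both take positive values, where $f$ is smooth, and ODE uniqueness gives $u=v$ everywhere. $\blacksquare$

The proof rests on the first integral $\frac12u'^2=F(u)$, which turns the equation into a formula for $t$ as a function of $u$. What changes if tangential variables $y$ are present? For $\Delta v=f(v)$ in $(t,y)$, multiplication by $v_t$ gives only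
$$\partial_t\Big(\tfrac12v_t^2-\tfrac12|\nabla_yv|^2-F(v)\Big)+\operatorname{div}_y(v_t\nabla_yv)=0,$$
a divergence identity, which no longer determines $v_t$ from $v$ at a point.

## 2. The half ball: hypotheses, a linear case, two theorems

Let $n\ge2$, $R>0$. Write $x=(t,y)$ with $t\ge0$, $y\in\mathbb R^{n-1}$, let $\Delta$ be the Laplacian in $(t,y)$, and put
$$B^+=\{(t,y)\ |\ t^2+|y|^2<R^2,\ t>0\}.$$
The standing hypotheses are these. The functions $u,v$ are $C^\infty$ in the closure of $B^+$ and positive in $B^+$; they satisfy $\Delta u=f(y,u)$, $\Delta v=f(y,v)$ in $B^+$, and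
$$u=v=u_t=v_t=0\quad\text{on }\{(0,y)\ |\ |y|<R\}.$$
The function $f$ is continuous in $u\ge0$, smooth in $y$ there, and smooth in $(y,u)$ where $u>0$. We ask: must $u\equiv v$? The problem is posed in YanYan Li and Louis Nirenberg, "A geometric problem and the Hopf Lemma. I", arXiv:math/0507264 (2005).

Suppose first that $f=f(y)$ does not depend on $u$ (for instance $f\equiv2$, $u=t^2$). Then $w=u-v$ is harmonic with $w=w_t=0$ on the flat boundary. Extend $w$ by $0$ to $t<0$. For a test function $\varphi$ supported in the ball, Green's formula gives $\int w\,\Delta\varphi=0$, since both boundary terms vanish. So the extension is weakly harmonic, hence harmonic, hence real analytic; it vanishes on an open set, so $w\equiv0$.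

For general $f$ we have
$$\Delta w=c\,w,\qquad c=\int_0^1f_u(y,v+\theta w)\,d\theta ,$$
and this argument stops at the flat boundary: $f$ is only continuous at $u=0$, so $c$ may be unbounded as $t\to0$. For $u=t^4$, $f(s)=12\sqrt s$ we have $f_u(u)=6u^{-1/2}=6t^{-2}$. The answer depends on how fast $u$ and $v$ vanish.

**Definition (flatness).** A smooth function vanishes to infinite order, or is flat, at a point if all its partial derivatives, including the one of order $0$, are zero there. Example: $e^{-1/t}$, extended by $0$, is flat at $t=0$, whereas $t^4$ is not.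

**Theorem A.** Let $n\ge2$, $R>0$. There are a function $f:[0,\infty)\to\mathbb R$, continuous on $[0,\infty)$, $C^\infty$ on $(0,\infty)$, with $f(0)=0$, and $u,v\in C^\infty(\overline{B^+})$, positive in $B^+$, with
$$\Delta u=f(u),\quad\Delta v=f(v)\ \text{ in }B^+,\qquad D^\alpha u=D^\alpha v=0\ \text{ on }\{t=0\}\text{ for all }\alpha,$$
and $u\not\equiv v$. Moreover $u=u(t)$; $u<v$, $u_t>0$, $v_t>0$ in $B^+$; for small $s>0$, $|f'(s)|\le C(\log\frac1s)^N$ (so $f\in C^{0,\alpha}_{loc}([0,\infty))$ for all $\alpha<1$); and for this same $f,u$ there are infinitely many such $v$.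

**Theorem B.** Let $u,v,f$ satisfy all the standing hypotheses. If at least one of $u,v$ has some nonzero partial derivative at some point $(0,y_0)$, $|y_0|<R$, then $u\equiv v$.

So the answer is no, for every $n\ge2$ and $R>0$; and a counterexample must be flat on the whole flat boundary. Sections 3 to 7 prove Theorem A, and Sections 8 to 11 prove Theorem B. We use the following textbook facts.

Maximum principle: if $\Lambda>0$, $z$ is $C^2$ in a bounded open set and continuous on its closure, $\Delta z-\Lambda z\ge0$ inside and $z\le0$ on the boundary, then $z\le0$. Indeed, at a positive interior maximum $\Delta z-\Lambda z<0$.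

Interior estimates for $\Delta z=\Phi$ in the unit ball $B_1$: bounds for $z$ and $\Phi$ in $L^\infty(B_1)$ give a bound for $z$ in $W^{2,q}$ on smaller balls for each $q<\infty$, hence in $C^{1,1/2}$; a bound for $z$ in $L^\infty$ and for $\Phi$ in $C^{j,1/2}$ gives a bound for $z$ in $C^{j+2,1/2}$ on smaller balls. Two consequences follow.

- (a) If $|z|\le C_0$ and $\Delta z=\Phi(z)$ in $B_1$, with $\Phi$ bounded by $C_0$ in $C^m$ on the range of $z$, $m\ge1$, then $|D^\alpha z(0)|\le C(C_0,m,n)$ for $|\alpha|\le m$. Indeed $z$ is bounded in $C^{1,1/2}$; and for $1\le j\le m$ a bound for $z$ in $C^{j,1/2}$ bounds $\Phi(z)$ in $C^{j-1,1/2}$ and hence $z$ in $C^{j+1,1/2}$, on shrinking balls.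
- (b) By scaling, if $w$ is smooth in $B_r(x_0)$, then $|\nabla w(x_0)|\le C(r^{-1}\sup|w|+r\sup|\Delta w|)$, with suprema over $B_r(x_0)$.

## 3. Displacing a one-dimensional profile

Let $u=U(t)$ with $U(0)=0$ and $P:=U'>0$ for $t>0$. Define $f$ on the range of $U$ by $f(U(t))=U''(t)$; then $\Delta u=f(u)$ automatically. So the free choice is $U$. By Proposition 1 the second solution must depend on $y$. We look for it in the form $v=U(t+h(t,y))$.

Put $b=P'/P$, $X=t+h$, $V=U(X)$. Since $|\nabla X|^2=1+2h_t+|\nabla h|^2$,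
$$\Delta V=P'(X)\big(1+2h_t+|\nabla h|^2\big)+P(X)\Delta h,\qquad f(V)=P'(X)=b(X)P(X),$$
and hence
$$\Delta V-f(V)=P(X)\big[\Delta h+b(X)\big(2h_t+|\nabla h|^2\big)\big].\tag{1}$$
To first order in $h$ the bracket is $\Delta h+2b(t)h_t$. For $h=g(t)\cos(\lambda y_1)$ this vanishes if $g''+2bg'=\lambda^2g$. As $P'=bP$, this reads $(P^2g')'=\lambda^2P^2g$.

For $\lambda=0$ it says that $P^2g'$ is constant, so a nonconstant $g$ has $|g'|=\text{const}\cdot P^{-2}\to\infty$ as $P\to0$. For $\lambda\neq0$ there is more room. Let $g>0$, $g'>0$, and prescribe $p=g'/g$. Then $(\log(P^2g'))'=\lambda^2/p$, so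
$$P(t)^2=\frac{\text{const}}{p(t)\,g(t)}\exp\Big(-\lambda^2\int_t^1\frac{ds}{p(s)}\Big),\qquad g(t)=g(1)\exp\Big(-\int_t^1p\Big).\tag{2}$$
We want both $g$ and $P$ flat at $0$.

The first choice one tries is a monotone $p$, for example $g=e^{-1/t}$, $p=t^{-2}$. Here $\int_0^1ds/p$ is finite, and (2) gives $P^2\ge c\,t^2e^{1/t}\to\infty$: it is the flatness of $g$ that makes $P$ blow up. No monotone $p$ does better. If $p$ is nonincreasing near $0$, then $p$ is bounded below near $0$ by a positive constant, $\int_t^1ds/p$ is bounded, and $P^2g'\ge c>0$; so $g'\to0$ forces $P\to\infty$. If $p$ is nondecreasing near $0$, then $\int_t^1p$ is bounded and $g(0+)>0$, so $g$ does not even tend to $0$.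

By (2) we need $\int_t^1p$ to be large, so that $g$ is flat, and $\frac{\lambda^2}2\int_t^1ds/p$ to be so much larger still that it beats the growth of $1/(pg)$. A function $p$ that is large most of the time and extremely small on very short intervals can do both. This is the idea of the construction: let $p$ oscillate.

## 4. An oscillating logarithmic derivative and the resulting $f$

It suffices to prove Theorem A for $R=\frac14$: if $u,v,f$ work there, then $u(\frac x{4R})$, $v(\frac x{4R})$ and $(4R)^{-2}f$ work for radius $R$.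

**Step 1: choice of $p$, $g$, $b$.** This step fixes the linear equation. For $0<t\le1$ let
$$p(t)=t^{-2}\sin^2(1/t)+t^{10},\qquad g(t)=\exp\Big(-\frac1{2t}+\frac14\sin\frac2t+\frac{t^{11}}{11}\Big).$$
Then $g'/g=\frac1{2t^2}-\frac1{2t^2}\cos\frac2t+t^{10}=p$, so $g'=pg>0$. Define $b$ by
$$2b=\frac1{2p}-p-\frac{p'}p .$$
Since $g''=(p'+p^2)g$,
$$g''+2bg'=(p'+p^2)g+2bpg=\tfrac12g .\tag{3}$$
This is the equation of Section 3 with $\lambda^2=\frac12$.

**Step 2: polynomial bounds for $b$.** These bounds will let $g$ and $P$ beat everything that $b$ produces. We have $t^{10}\le p\le2t^{-2}$. Differentiating $t^{-a}T(1/t)$, with $a\ge 0$ and $T$ a trigonometric polynomial, costs at most a factor of size $t^{-2}$, so $|p^{(j)}|\le C_jt^{-2-2j}$. Every derivative of $b$ is a polynomial in $1/p$ and the $p^{(i)}$. Hence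
$$|b^{(j)}(t)|\le C_jt^{-N_j}\qquad(0<t\le1,\ j\ge0).\tag{4}$$
On the other hand $g(t)\le Ce^{-1/(2t)}$, so $t^{-N}g(t)$ on $(0,1]$ and $t^{-N}g(2t)$ on $(0,\frac12]$ are bounded for every $N$.

**Step 3: $P$ is flat.** This step checks that the short intervals where $p$ is small do their work. Let $P(t)=\exp(-\int_t^1b)$, so $P>0$ and $P'=bP$. Integrating $2b$,
$$P(t)^2=\frac{p(1)g(1)}{p(t)g(t)}\exp\Big(-\frac12\int_t^1\frac{ds}{p}\Big)\le Ct^{-10}e^{\frac1{2t}}\exp\Big(-\frac12\int_t^1\frac{ds}p\Big).$$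
With $\theta=1/s$,
$$\int_t^1\frac{ds}p=\int_1^{1/t}\frac{\theta^{-4}\,d\theta}{\sin^2\theta+\theta^{-12}} .$$
For an integer $k\ge1$ let $\theta\in[\pi k,\pi k+(4k)^{-6}]$. Then $3k\le\theta\le4k$ and $\sin^2\theta\le(4k)^{-12}\le\theta^{-12}$, so the integrand is at least $\frac12\theta^8\ge\frac12(3k)^8$. The interval contributes at least $\frac12(3k)^8(4k)^{-6}=\frac12\cdot\frac{6561}{4096}k^2\ge\frac12k^2$. For $1\le k\le K=\lfloor1/(4t)\rfloor$ these intervals are disjoint and lie in $[1,1/t]$, so
$$\int_t^1\frac{ds}p\ge\sum_{k=1}^K\frac{k^2}2\ge\frac{K^3}6\ge c\,t^{-3}\qquad(0<t\le\tfrac18),$$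
since $K\ge\frac1{4t}-1\ge\frac1{8t}$ there. Therefore
$$P(t)\le Ct^{-5}\exp\Big(\frac1{4t}-\frac c4t^{-3}\Big)\qquad(0<t\le\tfrac18),\tag{5}$$
and $t^{-N}P(t)\to0$ as $t\to0$ for all $N$. The loss $e^{1/(4t)}$ caused by the flatness of $g$ is beaten by $e^{-ct^{-3}/4}$.

**Step 4: the profile $U$ and $u$.** Let $U(t)=\int_0^tP$. Each $P^{(j)}$ is $P$ times a polynomial in $b,b',\dots$, so by (4) and (5) every derivative of $U$ tends to $0$ as $t\to0$. Hence $U\in C^\infty([0,1])$, $U$ is flat at $0$, and $U'=P>0$ on $(0,1]$.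

**Step 5: the nonlinearity.** This step defines $f$ and records how singular it is. Put $f(0)=0$ and $f(s)=U''(U^{-1}(s))$ for $0<s\le U(\frac34)$; continue $f$ smoothly by multiplying $U''\circ U^{-1}$ by a smooth cutoff equal to $1$ on $[0,U(\frac34)]$ and $0$ beyond $U(\frac78)$. Then $f$ is smooth on $(0,\infty)$. It is continuous at $0$ because $f(U(\tau))=P'(\tau)=b(\tau)P(\tau)\to0$. We claim that, for $0<\tau\le\frac34$,
$$f^{(j)}(U(\tau))=P(\tau)^{1-j}q_j(\tau),\qquad q_0=b,\quad q_{j+1}=q_j'+(1-j)bq_j,\qquad|q_j(\tau)|\le C_j\tau^{-N_j'}.\tag{6}$$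
For $j=0$ this has just been seen. Since $\frac d{ds}=\frac1P\frac d{d\tau}$,
$$f^{(j+1)}(U(\tau))=\frac1P\big(P^{1-j}q_j\big)'=P^{-j}\big(q_j'+(1-j)bq_j\big),$$
which is the inductive step; the bounds follow from (4) because $q_j$ is a polynomial in $b,b',\dots$.

In particular $|f'(U(\tau))|\le C\tau^{-N}$ with $N=N_1'$. By (5), $P(\tau)\le e^{-c'\tau^{-3}}$ for small $\tau$ and some $c'>0$; the right side increases with $\tau$, so also $U(\tau)\le\tau e^{-c'\tau^{-3}}\le e^{-c'\tau^{-3}}$. With $s=U(\tau)$ this says $\tau^{-1}\le C(\log\frac1s)^{1/3}$, and so $|f'(s)|\le C(\log\frac1s)^{N/3}$ for small $s$. For $\alpha<1$ it follows that $|f'(s)|\le C_\alpha s^{\alpha-1}$ for small $s$; integrating, $|f(s)-f(s')|\le C|s^\alpha-s'^\alpha|\le C|s-s'|^\alpha$ near $0$. So $f\in C^{0,\alpha}_{loc}([0,\infty))$.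

**Step 6: the first solution.** Put $u(t,y)=U(t)$. For $t\le\frac34$ we have $\Delta u=U''=f(u)$, and $u>0$, $u_t=P>0$ for $t>0$; also $u$ is flat on $t=0$.

## 5. Barriers on both sides of the linear equation

Let
$$D=\{t^2+|y|^2<\tfrac14,\ t>0\},\qquad D'=\{t^2+|y|^2<\tfrac1{16},\ t>0\},\qquad\kappa=\cos\tfrac12 .$$

**Definition (sub- and supersolution).** A positive $C^2$ function $V$ is a subsolution of $\Delta v=f(v)$ if $\Delta V\ge f(V)$, and a supersolution if $\Delta V\le f(V)$. Example: for $f\equiv2$, the function $2t^2$ is a subsolution ($4\ge2$) and $\frac12t^2$ a supersolution ($1\le2$).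

Rather than solve the nonlinear equation for $h$ exactly, we trap a solution. The value $\lambda^2=\frac12$ in (3) lies strictly between $0$ and $1$: the displacement $g$, without oscillation in $y_1$, gives $\frac12g>0$, and $g\cos y_1$ gives $(\frac12-1)g\cos y_1<0$. These strict signs absorb the quadratic errors.

**Step 7: the two barriers.** On $D$ we have $|y_1|<\frac12$, so $\kappa\le\cos y_1\le1$. For $\delta>0$ put
$$\overline h=\delta g(t)\cos y_1,\qquad\underline h=\kappa\delta g(t),\qquad\overline V=U(t+\overline h),\qquad\underline V=U(t+\underline h).$$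
Then $0<\underline h\le\overline h\le\delta g$. Choose $\delta_0$ with $\delta_0\sup_{(0,1]}g/t\le\frac14$ and take $\delta\le\delta_0$; then $t\le t+h\le\frac54t<\frac58$ for both choices of $h$, so $f=U''\circ U^{-1}$ at the values that occur. By (1), with $X=t+h$, $V=U(X)$,
$$\Delta V-f(V)=P(X)\big[\Delta h+2b(t)h_t+E\big],\qquad E=2\big(b(X)-b(t)\big)h_t+b(X)|\nabla h|^2 .$$
We bound $E$. We have $|h_t|\le\delta pg\le2\delta t^{-2}g$ and $|\nabla_yh|\le\delta g$. By (4), $|b(X)-b(t)|\le Ct^{-N_1}\delta g$ and $|b(X)|\le Ct^{-N_0}$. Hence, for some $N$,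
$$|E|\le C\delta^2t^{-N}g^2\le C_*\delta^2g,$$
with $C_*$ independent of $\delta\le\delta_0$. By (3),
$$\Delta\overline h+2b\overline h_t=(\tfrac12-1)\delta g\cos y_1\le-\tfrac12\kappa\delta g,\qquad\Delta\underline h+2b\underline h_t=\tfrac12\kappa\delta g .$$
Reduce $\delta_0$ so that $C_*\delta_0\le\frac12\kappa$. Then for all $\delta\le\delta_0$
$$\Delta\overline V\le f(\overline V),\qquad\Delta\underline V\ge f(\underline V),\qquad U(t)<\underline V\le\overline V\qquad\text{in }D.\tag{7}$$

## 6. A solution between the barriers, smooth up to $t=0$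

**Step 8: existence of $v$ in $D$.** This step turns (7) into a solution. The function $\rho=\frac1t+(\frac14-|x|^2)^{-1}$ is smooth on $D$ and tends to $\infty$ at $\partial D$. By Sard's theorem it has arbitrarily large regular values $c_k\uparrow\infty$; the sets $D_k=\{\rho<c_k\}\Subset D$ are bounded, open, with smooth boundary, and increase to $D$.

Fix $k$. On $\overline{D_k}$ the values of $\underline V\le\overline V$ lie in a compact interval $I\subset(0,\infty)$. Choose $\Lambda>\sup_I|f'|$, so $s\mapsto f(s)-\Lambda s$ is decreasing on $I$. Put $v_0=\overline V$ and let $v_{j+1}$ solve the linear Dirichlet problem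
$$\Delta v_{j+1}-\Lambda v_{j+1}=f(v_j)-\Lambda v_j\ \text{ in }D_k,\qquad v_{j+1}=\overline V\ \text{ on }\partial D_k .$$
We claim $\underline V\le v_{j+1}\le v_j\le\overline V$ for all $j$. This also shows that the values stay in $I$, so each right side is smooth on $\overline{D_k}$ and the iteration continues. If $\underline V\le v_j$, then
$$(\Delta-\Lambda)(\underline V-v_{j+1})\ge\big(f(\underline V)-\Lambda\underline V\big)-\big(f(v_j)-\Lambda v_j\big)\ge0,$$
and $\underline V-v_{j+1}\le0$ on $\partial D_k$; the maximum principle gives $\underline V\le v_{j+1}$. Next, $(\Delta-\Lambda)(v_1-v_0)=f(\overline V)-\Delta\overline V\ge0$ with zero boundary values, so $v_1\le v_0$. If $v_j\le v_{j-1}$, then $(\Delta-\Lambda)(v_{j+1}-v_j)=(f(v_j)-\Lambda v_j)-(f(v_{j-1})-\Lambda v_{j-1})\ge0$ with zero boundary values, so $v_{j+1}\le v_j$.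

The $v_j$ decrease to a limit $v^{(k)}$. The right sides of $\Delta v_{j+1}=f(v_j)+\Lambda(v_{j+1}-v_j)$ are bounded, so on compact subsets of $D_k$ the $v_j$ are bounded in $C^{1,1/2}$; then the right sides are bounded in $C^{0,1/2}$ and the $v_j$ in $C^{2,1/2}$. So $v_j\to v^{(k)}$ in $C^2_{loc}(D_k)$, and $\Delta v^{(k)}=f(v^{(k)})$ with $\underline V\le v^{(k)}\le\overline V$ in $D_k$.

Now let $k\to\infty$. Near a compact subset of $D$ the values of $v^{(k)}$, for large $k$, lie between $\underline V$ and $\overline V$ and so in a compact subinterval of $(0,\infty)$, where $f$ is smooth. By fact (a), rescaled, all derivatives of $v^{(k)}$ are bounded there uniformly in $k$. A subsequence converges in $C^\infty_{loc}(D)$ to some $v$ with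
$$\Delta v=f(v),\qquad U(t)<\underline V\le v\le\overline V\quad\text{in }D.$$
So $v>u>0$. As $U$ is increasing, we may write
$$v=U(X),\qquad t<X\le t+\delta g(t).\tag{8}$$

The barriers give no derivative bounds near $t=0$, and $f'$ is unbounded near $0$. But by (6) it is unbounded only like a power of $1/t$, and $P$ is smaller than every power of $t$. So we estimate on balls whose radius is a high power of $t$.

**Step 9: on small balls $P$ is nearly constant.** Let $x_0=(t_0,y_0)\in D'$, so $t_0<\frac14$; let $M\ge\max(2,N_0)$ and $r=t_0^M\le t_0/4$. Then $B_r(x_0)\subset D$. In $B_r(x_0)$ we have $\frac34t_0\le t\le\frac54t_0$, and $t<X\le\frac54t$ gives $X\in[t_0/2,2t_0]$. Moreover $g$ is increasing, so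
$$|X-t_0|\le r+\delta g(2t_0)\le C_Mt_0^M .$$
Every $\tau$ in an interval spanned by two of the numbers $t_0,t,X$ therefore satisfies $|\tau-t_0|\le C_Mt_0^M$, and by (4)
$$|\ln P(\tau)-\ln P(t_0)|\le Ct_0^{-N_0}\,t_0^{M}\le C.\tag{9}$$
So $P(\tau)$ is comparable to $P_0:=P(t_0)$. The constants depend on $M$, but not on $x_0$ or on $\delta\le\delta_0$.

**Step 10: derivative bounds.** Put $z(\zeta)=\big(v(x_0+r\zeta)-U(t_0)\big)/P_0$ for $|\zeta|<1$. Since $v=U(X)$, (9) gives $|z|\le C|X-t_0|\le C$. Moreover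
$$\Delta z=r^2\tilde F(z),\qquad\tilde F(z)=f\big(U(t_0)+P_0z\big)/P_0 .$$
On the range of $z$ the argument of $f$ is $U(\tau)$ with $\tau$ as in Step 9, so (6) and (9) give
$$|\tilde F^{(j)}|=P_0^{j-1}|f^{(j)}(U(\tau))|\le P_0^{j-1}\,CP_0^{1-j}\,t_0^{-N_j'}=Ct_0^{-N_j'} .$$
Given $m\ge1$, choose $M$ with also $2M\ge\max_{j\le m}N_j'$. Then $r^2\tilde F$ is bounded in $C^m$ on the range of $z$, uniformly in $x_0$, and fact (a) gives $|D^\alpha z(0)|\le C$ for $|\alpha|\le m$. Hence
$$|D^\alpha v(x_0)|\le C_\alpha P(t_0)\,t_0^{-M|\alpha|}\qquad(1\le|\alpha|\le m).\tag{10}$$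
By (5) the right side tends to $0$ as $t_0\to0$, uniformly in $y_0$. Also $0<v(x_0)\le U(2t_0)\to0$. Since $m$ is arbitrary and $v$ is smooth in $D\supset\overline{D'}\cap\{t>0\}$, all derivatives of $v$ extend continuously to $\overline{D'}$ with value $0$ on $t=0$. So $v\in C^\infty(\overline{D'})$, flat on $t=0$. On $D'$, the half ball of radius $\frac14$, the functions $u,v,f$ satisfy all the standing hypotheses, and $u<v$.

## 7. Monotonicity in $t$ and infinitely many solutions

**Step 11: $v_t>0$ in $D'$.** Here we shrink $\delta$ once more. Let $w=v-u$ and fix $M=\max(2,N_0)$. In $B_r(x_0)$, by (8) and (9),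
$$0\le w=U(X)-U(t)\le C\delta\,g(2t_0)P_0,\qquad|\Delta w|=|f(v)-f(u)|=|f'(U(\tau^*))|\,w\le Ct_0^{-N}w$$
for some $\tau^*\in[t,X]$. Fact (b) gives
$$|\nabla w(x_0)|\le C\big(r^{-1}\sup|w|+r\sup|\Delta w|\big)\le C\delta P_0\,g(2t_0)\,t_0^{-N''}\le C'\delta P_0,$$
with $C'$ independent of $\delta\le\delta_0$. So $v_t(x_0)\ge u_t(x_0)-C'\delta P_0=(1-C'\delta)P(t_0)>0$ for $\delta<1/C'$.

**Step 12: infinitely many $v$.** Take admissible $\delta_1>\delta_2>\cdots$ with $\delta_{j+1}<\kappa\delta_j$. The functions $f$ and $u$ do not depend on $\delta$, and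
$$\overline V_{j+1}\le U(t+\delta_{j+1}g)<U(t+\kappa\delta_jg)=\underline V_j ,$$
so the corresponding solutions satisfy $v_1>v_2>\cdots>u$. This proves Theorem A. $\blacksquare$

## 8. Finite order: $f$, $u$ and $v$ share their leading behavior

We turn to Theorem B. By symmetry let $u$ have a nonzero partial derivative at a point of the flat boundary. Put $w=u-v$. Open balls in $\{|y|<R\}$ are denoted $\omega,\omega',\dots$ and are shrunk when needed; statements near $t=0$ hold for small $t$.

The example to keep in mind is $u=t^k$, $f(s)=k(k-1)s^{(k-2)/k}$, for which $f_u(u)=(k-1)(k-2)t^{-2}$.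

**Step 1: structure of $f$.** The function $u$ itself reveals $f$ near $0$. If all $\partial_t^ju(0,\cdot)$ vanished identically, so would all mixed derivatives on the flat boundary. So some $\partial_t^ju(0,\cdot)\not\equiv0$; let $k$ be the least such $j$. Then $k\ge2$. On some ball $\omega$, Taylor's formula gives $u=t^kA(t,y)$ with $A$ smooth up to $t=0$ and $a(y):=A(0,y)\ne0$; positivity of $u$ gives $a>0$. Then $\zeta=u^{1/k}=tA^{1/k}$ is smooth near $t=0$, with $\zeta_t=a^{1/k}>0$ at $t=0$. By the inverse function theorem (after extending $A$ smoothly to $t<0$) we may solve for $t$ on a smaller ball $\omega'$: $t=\zeta\,\sigma(y,\zeta)$, with $\sigma>0$ smooth up to $\zeta=0$ and $\sigma(y,0)=a^{-1/k}$. Further,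
$$\Delta u=k(k-1)t^{k-2}A+2kt^{k-1}A_t+t^k(A_{tt}+\Delta_yA)=t^{k-2}B(t,y),\qquad B(0,y)=k(k-1)a,$$
with $B$ smooth. Writing $f(y,u)=\Delta u$ in terms of $\zeta=s^{1/k}$,
$$f(y,s)=s^qH(y,s^{1/k}),\qquad q=\frac{k-2}k,\qquad y\in\omega',\ 0<s\le s_0,\tag{11}$$
where $H(y,\zeta)=\sigma^{k-2}B(\zeta\sigma,y)$ is smooth up to $\zeta=0$ and $H(y,0)=a^{-(k-2)/k}k(k-1)a=k(k-1)a^{2/k}>0$. After shrinking $\omega'$ and $s_0$, $f(y,s)\ge cs^q$ with a constant $c>0$.

**Step 2: $v$ vanishes to order at most $k$.** A positive solution of $\Delta v\ge cv^q$ cannot be too small, and a comparison function shows this. We claim $\partial_t^jv(0,\cdot)\not\equiv0$ on $\omega'$ for some $j\le k$. Otherwise $v\le Ct^{k+1}$ near some $(0,y_1)$, $y_1\in\omega'$. Let $x_0=(t_0,y_1)$ with $0<t_0<r$, $r$ small enough that $v\le s_0$ near the ball in question, and let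
$$\psi=\mu|x-x_0|^k,\qquad\mu^{2/k}=\frac c{2k(k+n-2)} .$$
This is $C^2$, because $k\ge2$ is an integer. Since $\Delta|x|^k=k(k+n-2)|x|^{k-2}$, we get $\Delta\psi=\mu^{2/k}k(k+n-2)\psi^q=\frac c2\psi^q$ (with $\psi^0=1$ if $k=2$).

Suppose $v\le\psi$ on $\partial B_r(x_0)\cap\{t>0\}$. On $t=0$ we have $v=0\le\psi$. So $v-\psi\le0$ on the boundary of $B_r(x_0)\cap\{t>0\}$, whereas $v-\psi=v(x_0)>0$ at $x_0$. Hence $v-\psi$ has a positive interior maximum at some $x^*$. There $v>\psi\ge0$ and
$$\Delta(v-\psi)\ge cv^q-\tfrac c2\psi^q\ge\tfrac c2v^q>0,$$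
which is impossible at a maximum. So $v>\mu r^k$ at some point of $\partial B_r(x_0)\cap\{t>0\}$. There $t\le r+t_0$, so $\mu r^k\le C(r+t_0)^{k+1}$. Letting $t_0\to0$ gives $\mu\le Cr$, which is false for small $r$.

**Step 3: $v$ has order exactly $k$ and the same leading coefficient.** Let $l\le k$ be the least $j$ with $\partial_t^jv(0,\cdot)\not\equiv0$ on $\omega'$; $l\ge2$. On a smaller ball $v=t^l\hat A$ with $\hat a=\hat A(0,\cdot)>0$. By (11),
$$\Delta v=l(l-1)\hat a\,t^{l-2}+O(t^{l-1}),\qquad f(y,v)=t^{lq}\big(\hat a^qH(y,0)+o(1)\big),$$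
both with positive leading coefficients. Therefore $l-2=lq=l-\frac{2l}k$, so $l=k$. Then $k(k-1)\hat a=\hat a^q\,k(k-1)a^{2/k}$, that is $\hat a^{2/k}=a^{2/k}$, and $\hat a=a$. So $w=t^k(A-\hat A)=O(t^{k+1})$.

## 9. The difference is flat, and its inverse-square potential can be removed

**Step 4: $w$ is flat on a piece of the flat boundary.** We compute the potential and compare Taylor coefficients. From (11), with $\zeta=s^{1/k}$ and $\frac{d\zeta}{ds}=\frac1k\zeta^{1-k}$,
$$f_u(y,s)=\tfrac1k\zeta^{-2}\big[(k-2)H+\zeta H_\zeta\big].$$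
For $s=v+\theta w$, $0\le\theta\le1$, Step 3 gives $s=t^k(a+O(t))$. So $\zeta^{-2}=t^{-2}(a^{-2/k}+O(t))$, the bracket is $(k-2)k(k-1)a^{2/k}+O(t)$, and
$$\Delta w=w\int_0^1f_u(y,v+\theta w)\,d\theta=\Big(\frac{(k-1)(k-2)}{t^2}+O(t^{-1})\Big)w .\tag{12}$$
Suppose some $\partial_t^jw(0,\cdot)$ is not identically $0$ on this ball, and let $m$ be the least such $j$; by Step 3, $m\ge k+1$. At a point with $\partial_t^mw(0,y)\ne0$, compare the coefficients of $t^{m-2}$ in (12): $m(m-1)=(k-1)(k-2)$. But $m(m-1)\ge(k+1)k>(k-1)(k-2)$, a contradiction. So $w$ and all its derivatives vanish on $t=0$ over a ball, which we center at $y=0$ by a translation.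

It remains to show that a flat solution of (12) vanishes. The potential $(k-1)(k-2)t^{-2}$ scales like $\Delta$ itself, so it cannot be treated as small when $k\ge3$. Its coefficient is exactly known, however, and $t^{k-1}$ solves $w''=(k-1)(k-2)t^{-2}w$. Dividing by $t^{k-1}$ removes the potential and leaves a radial Laplacian in $2k-1$ variables. (For $k=4$: potential $6t^{-2}$, divisor $t^3$, dimension $7$.)

**Step 5: lifting.** Let $d=2k-1\ge3$, $\xi\in\mathbb R^d$, $N=n-1+d$, and $h(\xi,y)=|\xi|^{1-k}w(|\xi|,y)$. By flatness, each derivative of $w$ is $O(t^L)$ for every $L$. Derivatives of $|\xi|$ and of $|\xi|^{1-k}$ grow at most like negative powers of $|\xi|$. So all derivatives of $h$ at $\xi\ne0$ are $O(|\xi|^L)$ for every $L$; extended by $0$ to $\xi=0$, each of them is differentiable there with derivative $0$. Thus $h$ is $C^\infty$ near $0\in\mathbb R^N$ and vanishes to infinite order on $\xi=0$. With $t=|\xi|$ and $w=t^{k-1}h$,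
$$\Delta w-\frac{(k-1)(k-2)}{t^2}w=t^{k-1}\Big(h_{tt}+\frac{2(k-1)}th_t+\Delta_yh\Big)=t^{k-1}\Delta_Nh,$$
because $2(k-1)=d-1$. By (12), the left side is $O(t^{-1})|w|=O(t^{k-2})|h|$, so
$$|\Delta_Nh|\le C|\xi|^{-1}|h|\qquad(\xi\ne0).\tag{13}$$

## 10. A Carleman estimate in polar coordinates

A Carleman estimate is a weighted $L^2$ inequality for an operator with a large parameter $\tau$ in the weight. Our weight is essentially $|x|^{-\tau}$, so it needs functions that are flat at $0$. The estimate must control $\gamma$ with a large factor, and also its spherical gradient, because the potential in (13) is singular on all of $\{\xi=0\}$ and not only at the origin.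

Let $N\ge2$ be any integer, $x=e^s\vartheta$, $s=\log|x|$, $\vartheta\in S=S^{N-1}$, $r=|x|$. Put
$$\varphi(s)=s-e^s .$$
It is increasing for $s<0$, $\varphi''=\varphi'''=\varphi''''=-e^s$, and $\varphi'=1-e^s\in[\frac12,1]$ for $s\le-\log2$. Let $G\in C_c^\infty(\{|x|<r_1\})$, $r_1\le\frac12$, vanish to infinite order at $0$, and let $\gamma=e^{-\tau\varphi+\frac{N-2}2s}G$. Then $\gamma$ and its derivatives decay faster than every power of $e^s$ as $s\to-\infty$, so integration by parts produces no boundary terms. Norms, inner products and integrals are in $L^2(ds\,d\vartheta)$.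

**Step 6a: conjugation.** This step splits the conjugated operator into a symmetric and an antisymmetric part. We have $r^2\Delta=\partial_s^2+(N-2)\partial_s+\Delta_S$ and $G=e^\mu\gamma$ with $\mu'=\tau\varphi'-\frac{N-2}2$. Then
$$e^{-\mu}r^2\Delta(e^\mu\gamma)=\gamma_{ss}+(2\mu'+N-2)\gamma_s+\big(\mu''+\mu'(\mu'+N-2)\big)\gamma+\Delta_S\gamma .$$
Since $2\mu'+N-2=2\tau\varphi'$ and $\mu'(\mu'+N-2)=\tau^2\varphi'^2-\frac{(N-2)^2}4$, this equals $(\mathcal A+\mathcal B)\gamma$ with
$$\mathcal A=\partial_s^2+\tau^2\varphi'^2-\tfrac{(N-2)^2}4+\Delta_S,\qquad\mathcal B=2\tau\varphi'\partial_s+\tau\varphi'' .$$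

**Step 6b: the cross term.** This step produces the positive terms. We compute $2\langle\mathcal A\gamma,\mathcal B\gamma\rangle$ piece by piece. First,
$$2\int\gamma_{ss}(2\tau\varphi'\gamma_s+\tau\varphi''\gamma)=-2\tau\int\varphi''\gamma_s^2+2\tau\int\varphi''\gamma\gamma_{ss}=-4\tau\int\varphi''\gamma_s^2+\tau\int\varphi''''\gamma^2,$$
because $\int\varphi''\gamma\gamma_{ss}=-\int\varphi''\gamma_s^2-\int\varphi'''\gamma\gamma_s=-\int\varphi''\gamma_s^2+\frac12\int\varphi''''\gamma^2$. Second,
$$2\int\tau^2\varphi'^2\gamma(2\tau\varphi'\gamma_s+\tau\varphi''\gamma)=2\tau^3\int\varphi'^3(\gamma^2)_s+2\tau^3\int\varphi'^2\varphi''\gamma^2=-4\tau^3\int\varphi'^2\varphi''\gamma^2 .$$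
The constant $-\frac{(N-2)^2}4$ contributes $0$, since $\int\gamma\,\mathcal B\gamma=\tau\int(\varphi'\gamma^2)_s=0$. In the same way, $\Delta_S$ contributes $-2\tau\int\big(\varphi'(|\nabla_S\gamma|^2)_s+\varphi''|\nabla_S\gamma|^2\big)=0$. With $\varphi''=\varphi''''=-e^s$ and $\varphi'^2\ge\frac14$, for $\tau\ge2$,
$$2\langle\mathcal A\gamma,\mathcal B\gamma\rangle\ge4\tau\int e^s\gamma_s^2+(\tau^3-\tau)\int e^s\gamma^2\ge4\tau\int e^s\gamma_s^2+\tfrac12\tau^3\int e^s\gamma^2 .\tag{14}$$
With $\varphi=s$ the whole cross term would be $0$; the correction $-e^s$ is there to make $-\varphi''$ positive.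

**Step 6c: the spherical gradient.** It is missing in (14), and we recover it from $\mathcal A$. Since $\int e^s\gamma\gamma_{ss}=-\int e^s\gamma_s^2+\frac12\int e^s\gamma^2$,
$$\int e^s|\nabla_S\gamma|^2=-\langle\mathcal A\gamma,e^s\gamma\rangle-\int e^s\gamma_s^2+\tfrac12\int e^s\gamma^2+\int\big(\tau^2\varphi'^2-\tfrac{(N-2)^2}4\big)e^s\gamma^2 .$$
Use $|\langle\mathcal A\gamma,e^s\gamma\rangle|\le\frac1{2\tau}\|\mathcal A\gamma\|^2+\frac\tau2\int e^{2s}\gamma^2$, $\varphi'\le1$ and $e^{2s}\le\frac12e^s$, and multiply by $\tau$: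
$$\tau\int e^s|\nabla_S\gamma|^2\le\tfrac12\|\mathcal A\gamma\|^2+\Big(\tau^3+\frac{\tau^2}4+\frac\tau2\Big)\int e^s\gamma^2\le\tfrac12\|\mathcal A\gamma\|^2+2\tau^3\int e^s\gamma^2 .$$
One eighth of this says that $\frac18\tau\int e^s|\nabla_S\gamma|^2\le\frac1{16}\|\mathcal A\gamma\|^2+\frac14\tau^3\int e^s\gamma^2$. Combined with (14), for $\tau\ge2$,
$$\|(\mathcal A+\mathcal B)\gamma\|^2\ge\|\mathcal A\gamma\|^2+2\langle\mathcal A\gamma,\mathcal B\gamma\rangle\ge\tfrac14\tau^3\int e^s\gamma^2+\tfrac18\tau\int e^s|\nabla_S\gamma|^2 .\tag{15}$$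

## 11. Vanishing near the boundary and in all of $B^+$

**Step 7a: a Hardy inequality on the sphere.** It will control the factor $|\xi|^{-1}$ in (13). On $\mathbb R^d$, $d\ge3$, we have $\operatorname{div}(\xi|\xi|^{-2})=(d-2)|\xi|^{-2}$. For $\Phi\in C_c^\infty(\mathbb R^N)$ this gives $(d-2)\int|\xi|^{-2}\Phi^2=-2\int\Phi\,\nabla_\xi\Phi\cdot\xi|\xi|^{-2}$, and by Cauchy–Schwarz
$$\int_{\mathbb R^N}|\xi|^{-2}\Phi^2\le\frac4{(d-2)^2}\int_{\mathbb R^N}|\nabla_\xi\Phi|^2 .$$
On $S$ let $\eta=|\xi|/|x|$. Apply this to $\Phi=\chi_0(|x|)\Gamma(x/|x|)$ with $\Gamma$ smooth on $S$ and $\chi_0\not\equiv0$ a fixed smooth cutoff supported in $1<|x|<2$. The left side is a positive constant times $\int_S\eta^{-2}\Gamma^2$, and $|\nabla\Phi|^2=\chi_0'^2\Gamma^2+\chi_0^2|x|^{-2}|\nabla_S\Gamma|^2$. So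
$$\int_S\eta^{-2}\Gamma^2\le C\int_S\big(|\nabla_S\Gamma|^2+\Gamma^2\big).\tag{16}$$

**Step 7b: $w=0$ near a boundary point.** Let $N=n-1+d$, let $r_1\le\frac12$ be so small that $h$ is smooth and (13) holds in a neighborhood of $\{|x|\le r_1\}$, and apply (15) to $G=\chi h$, where $\chi$ is a smooth cutoff with $0\le\chi\le1$, $\chi=1$ for $|x|<r_1/2$ and $\operatorname{supp}\chi\subset\{|x|<r_1\}$. From $r^2\Delta G=\chi r^2\Delta h+r^2(2\nabla\chi\cdot\nabla h+h\Delta\chi)$ and (13),
$$|r^2\Delta G|\le Cr\eta^{-1}|G|+K\,1_{\{r_1/2\le r\le r_1\}} .$$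
The first term contributes to $\|(\mathcal A+\mathcal B)\gamma\|^2$ at most, by (16) applied for each $s$,
$$C\int e^{2s}\eta^{-2}\gamma^2\le C\int e^{2s}\big(|\nabla_S\gamma|^2+\gamma^2\big)\le C\int e^s\big(|\nabla_S\gamma|^2+\gamma^2\big),$$
which for $\tau$ large is at most half of the right side of (15), and is absorbed. As $\varphi$ is increasing, the second contributes at most $Ce^{-2\tau\varphi(\log(r_1/2))}$. Restricting the integral of $\gamma^2$ to $s<\log(r_1/2)$, where $G=h$,
$$\tau^3\int_{s<\log(r_1/2)}e^s\,e^{-2\tau\varphi(s)}\,e^{(N-2)s}h^2\,ds\,d\vartheta\le Ce^{-2\tau\varphi(\log(r_1/2))} .$$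
On the domain of integration $e^{-2\tau\varphi(s)}\ge e^{-2\tau\varphi(\log(r_1/2))}$. Cancel these factors and let $\tau\to\infty$: $h=0$ for $|x|<r_1/2$. So $w=0$ on a nonempty open subset of $B^+$.

**Step 8: from an open set to all of $B^+$.** On a compact $K\subset B^+$ the functions $u$ and $v$ are bounded below by positive constants, and $f$ is smooth where $u>0$; so $|\Delta w|\le C_K|w|$ on $K$. Classical unique continuation (N. Aronszajn, J. Math. Pures Appl. 36 (1957)) and the connectedness of $B^+$ now give $w\equiv0$.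

For this inequality (15), with $N=n$, also gives the conclusion directly. Let $Z\ne\emptyset$ be the interior of $\{w=0\}$ in $B^+$, and suppose there is $x^*\in\partial Z\cap B^+$. All derivatives of $w$ vanish on $Z$, hence at $x^*$ by continuity. Put the origin at $x^*$ and take $G=\chi w$ with $r_1$ small. Then $|r^2\Delta G|\le Cr^2|G|+K\,1_{\{r_1/2\le r\le r_1\}}$; the first term contributes at most $C\int e^{4s}\gamma^2\le C\int e^s\gamma^2$, absorbed by (15) for large $\tau$. As in Step 7b, $w=0$ near $x^*$, so $x^*\in Z$. This contradicts $x^*\in\partial Z$, since $Z$ is open. So $Z$ is open, closed in $B^+$ and nonempty, and $Z=B^+$. Hence $u\equiv v$, which proves Theorem B. $\blacksquare$
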